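# Inner amenable groups and the bound $h(L(G))\le 0$

## 1. Inner amenability, 1-bounded entropy, and a first guess

Let $G$ be a countable icc inner amenable group. Is the 1-bounded entropy $h(L(G))$ always at most $0$? The question is posed by Ben Hayes and Srivatsav Kunnawalkam Elayavalli, "Strongly 1-bounded inner amenable groups", arXiv:2603.14359 (2026). They prove that $L(G)$ is strongly 1-bounded in the sense of Jung when $G$ is moreover finitely presented.

The first guess is **yes**. Roughly, $h(M)\le 0$ says that $M$ has very few matrix models: up to unitary conjugation, only $e^{o(k^2)}$ of them in size $k\times k$ at each fixed scale. Commutation relations make matrix models scarce, and inner amenability says that, on average, much of $G$ nearly commutes with any given element. We shall fix the definitions, test the guess on cases that can be done by hand, and then prove it in the following form.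

**Theorem A.** *If $G$ is a countable icc inner amenable group, then $h(L(G))\le0$. More precisely, $h(L(G))=0$ if $L(G)$ is Connes embeddable, and $h(L(G))=-\infty$ otherwise.*

**Definition 1.1 (groups).** A countable discrete group $G$ is *icc* if every conjugacy class other than $\{1\}$ is infinite; then $L(G)$, the von Neumann algebra generated by the left translations $u_g$ on $\ell^2(G)$, with trace $\tau(u_g)=1_{g=1}$, is a II$_1$ factor. A *mean* on a set $X$ is a finitely additive probability measure on all subsets of $X$, equivalently a state on $\ell^\infty(X)$. The group $G$ is *inner amenable* if the conjugation action of $G$ on $X=G\setminus\{1\}$ has an invariant mean.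

For example, let $S_\infty$ be the group of finitely supported permutations of $\mathbb N$. It is icc and amenable, and so is inner amenable, because every action of an amenable group on a nonempty set has an invariant mean. The group $S_\infty\times\mathbb F_2$ is icc, not amenable, and inner amenable: use a mean concentrated on $(S_\infty\setminus\{1\})\times\{1\}$, on which $\mathbb F_2$ acts trivially.

**Conventions.** Von Neumann algebras carry a faithful normal tracial state and have separable predual, except that an ultrapower $M^\omega$ will appear as an ambient algebra. A *tuple* is a countable tuple of self-adjoint contractions, and matrix tuples also consist of self-adjoint contractions. On $M_k(\mathbb C)$, $\mathrm{tr}$ is the normalized trace and $\|a\|_2=\mathrm{tr}(a^*a)^{1/2}$. The *law* of a tuple is the collection of traces of its noncommutative monomials. A basic neighborhood $O$ of a law consists of the laws that agree with it on finitely many given monomials up to an error less than some $\gamma>0$. All neighborhoods below are basic.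

**Definition 1.2 (1-bounded entropy).** The following is the orbital form, from Hayes, *1-bounded entropy and regularity problems in von Neumann algebras*, IMRN 2018, Appendix A. Let $N\subset P$, let $x=(x_i)_{i\in I}$ generate $N$, and let $y$ generate $P$. For a neighborhood $O$ of the law of $(x,y)$ put
$$\Gamma^{(k)}(x:y;O)=\{X\in M_k(\mathbb C)^I:\ \exists\, Y,\ \text{law}(X,Y)\in O\}.$$
For a finite $F\subset I$ and $\varepsilon>0$, let $K^{orb}_{F,\varepsilon}(\Omega)$ be the least number $q$ of points $X^1,\dots,X^q\in\Omega$ such that every $X\in\Omega$ admits $j$ and $U\in U(k)$ with $\|UX_iU^*-X_i^j\|_2<\varepsilon$ for all $i\in F$. Put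
$$h_{F,\varepsilon}(x:y)=\inf_O\limsup_{k\to\infty}\frac1{k^2}\log K^{orb}_{F,\varepsilon}\big(\Gamma^{(k)}(x:y;O)\big),\qquad h(N:P)=\sup_{F,\varepsilon}h_{F,\varepsilon}(x:y),$$
with $\log0=-\infty$, and $h(M)=h(M:M)$.

Elements of $\Gamma^{(k)}$ are called *microstates*; they are matrix models of $x$ that extend to matrix models of the larger algebra. Here is a small example. Let $x$ be one symmetry $a$, so $a=a^*$ and $a^2=1$, with trace $0$. A microstate is a matrix $A$ whose eigenvalues lie mostly near $1$ and $-1$, in nearly equal proportions. After a unitary conjugation, $A$ is $\|\cdot\|_2$-close to a fixed diagonal matrix. So one orbit suffices, and the entropy is at most $0$.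

Nonempty sets have $K^{orb}\ge1$. Hence $h_{F,\varepsilon}$ is either at least $0$ or equal to $-\infty$, and it is $-\infty$ exactly when, for some $O$, the microstate spaces are empty for all large $k$. Also, $h_{F,\varepsilon}$ grows when $F$ grows or $\varepsilon$ shrinks. Finally, we note the freedom in choosing centers:

$$\text{if } \Omega' \text{ is covered by } q \text{ orbits of } \varepsilon\text{-balls on } F \text{ with arbitrary centers, then } K^{orb}_{F,2\varepsilon}(\Omega')\le q. \tag{1}$$

Indeed, discard the centers that are not used. For each remaining center $C$ pick $X_0\in\Omega'$ and $U_0$ with $U_0X_0U_0^*$ within $\varepsilon$ of $C$ on $F$. If $UXU^*$ is also within $\varepsilon$ of $C$, then $(U_0^*U)X(U_0^*U)^*$ is within $2\varepsilon$ of $X_0$. In particular $K^{orb}_{F,2\varepsilon}(\Omega')\le K^{orb}_{F,\varepsilon}(\Omega)$ whenever $\Omega'\subset\Omega$.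

The facts about $h$ that we need are due to Hayes. We state them now, use them for the tests, and prove them in Section 3.

* **(E1)** $h(N:P)$ depends only on $N\subset P$, not on the generators.
* **(E2)** If $N_1\subset N_2\subset P_2\subset P_1$, then $h(N_1:P_1)\le h(N_2:P_2)$.
* **(E3)** If $N_1\subset N_2\subset\cdots$ and $N=\bigvee_nN_n$, then $h(N:P)=\sup_nh(N_n:P)$.
* **(E4)** If $A=W^*(a)$ with $a=a^*$, then $h(A:P)\le 0$.
* **(E5)** If $N\subset M$ and $P$ is separable with $N\subset P\subset M^\omega$, then $h(N:M)\le h(N:P)$.
* **(E6)** If $N\subset P$, $u\in\mathcal U(P)$, and $D\subset N$ is diffuse with $uDu^*\subset N$, then $h(N\vee\{u\}'':P)\le h(N:P)$.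

*Diffuse* means without minimal projections. Two standard facts will be used all the time.

**(D1)** *A diffuse $D$ contains a self-adjoint contraction $a$ whose distribution has no atoms, and then $W^*(a)$ is diffuse.* Let $A_0\subset D$ be maximal abelian. If $p$ were a minimal projection of $A_0$, then $A_0p=\mathbb Cp$ would be maximal abelian in $pDp$. This would force $pDp=\mathbb Cp$, so $p$ would be minimal in $D$. Hence $A_0$ is diffuse. Being abelian with separable predual, it is generated by one self-adjoint contraction $a$. An atom of the distribution of $a$ would give a minimal spectral projection of $W^*(a)$, and conversely.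

**(D2)** *If $\Lambda$ is an infinite countable group, $L(\Lambda)$ is diffuse.* Otherwise there is a minimal projection. Its central support $z$ makes $L(\Lambda)z$ a type I factor with finite trace, so $L(\Lambda)z$ is finite-dimensional. For distinct $g_n\in\Lambda$, $u_{g_n}\to0$ weakly, so $u_{g_n}z\to0$ weakly in a finite-dimensional space, and hence in norm. But $\|u_{g_n}z\|_2=\|z\|_2>0$.

## 2. Amenable groups, products, $SL_3(\mathbb Z)$, and $\mathbb F_3\times\mathbb Z/2$

**Amenable icc groups.** If $G$ is icc and amenable, then $L(G)$ is the hyperfinite II$_1$ factor (Connes), which is also $L^\infty(\mathbb T)\rtimes\mathbb Z$ for an irrational rotation. Take $P=L(G)$ and $N=D=L^\infty(\mathbb T)$, which is diffuse and generated by one self-adjoint element. Let $u$ be the canonical unitary, so that $uDu^*=D$. By (E4) and (E6), $h(L(G))\le h(L^\infty(\mathbb T):P)\le0$. The guess holds here.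

**Products.** Let $G=G_1\times G_2$ with both factors infinite, and let $P=L(G)$. By (D2) and (D1) there is a diffuse $A=W^*(a)\subset L(G_1)$, and $h(A:P)\le0$. Each $u_g$ with $g\in G_2$ commutes with $A$. Adding these unitaries one at a time with $D=A$ in (E6), and then using (E3), gives $h(A\vee L(G_2):P)\le0$. Now $L(G_2)$ is diffuse and commutes with every $u_g$, $g\in G_1$. Adding those with $D=L(G_2)$ gives $h(L(G))\le 0$. This covers $S_\infty\times\mathbb F_2$. It also covers $G=\bigoplus_{i\ge1}\mathbb F_2$, which is $\mathbb F_2$ times the remaining summands. This last group is icc. It is inner amenable, because if $x_n\neq1$ lies in the $n$-th summand, then every weak$^*$ limit point of the point masses $\delta_{x_n}$ is invariant: each $g$ commutes with $x_n$ for large $n$.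

**A chain of commuting elements.** The group $SL_3(\mathbb Z)$ is generated by the elementary matrices, with off-diagonal entry $1$ at the positions
$$12,\ 13,\ 23,\ 21,\ 31,\ 32$$
respectively; call them $e_1,\dots,e_6$. They have infinite order. Consecutive ones commute, because in each consecutive pair of positions $(ab),(cd)$ one has $b\ne c$ and $d\ne a$. Start from $L(\langle e_1\rangle)$, which has entropy at most $0$ by (E4), and add $u_{e_{i+1}}$ by (E6) with $D=L(\langle e_i\rangle)$. This gives $h(L(SL_3(\mathbb Z)))\le0$.

This group is icc but *not* inner amenable, so the converse of Theorem A fails. It is icc: if $x$ has a finite conjugacy class, its centralizer has finite index, so $x$ commutes with some positive power of every elementary matrix. Hence $x$ commutes with every matrix unit $E_{ij}$, $i\neq j$, and is a scalar integer matrix of determinant $1$, which is the identity. Now suppose that there were an invariant mean on $X$. Approximating it by finitely supported probability measures $p$ with $\|g\cdot p-p\|_1$ small for finitely many $g$ (Step 1 in Section 5 recalls how), the vectors $\sqrt p$ would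 be almost invariant in $\ell^2(X)$. By Kazhdan's property (T) there would be a nonzero invariant vector in $\ell^2(X)$. It is constant on conjugacy classes and square summable, so some class in $X$ would be finite.

**Without icc the guess fails.** The group $\mathbb F_3\times\mathbb Z/2$ is inner amenable in the sense of Definition 1.1 for a silly reason: the point mass at the central involution is invariant. But $h(L(\mathbb F_3\times\mathbb Z/2))=\infty$. Here is the verification, which uses two classical results. Voiculescu's asymptotic freeness: for independent Haar unitaries in $U(m)$, the normalized trace of each nonempty reduced word tends to $0$ in probability. Szarek's ball-volume estimates: for constants $c,C>0$, every $m$ and small $r$, an $r$-ball for $\|\cdot\|_2$ centered in $U(m)$ has Haar measure between $(cr)^{m^2}$ and $(Cr)^{m^2}$. The lower bound implies that $U(m)$ has an $r$-net with at most $(C_1/r)^{m^2}$ points, for a constant $C_1$.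

Let $x$ consist of the real and imaginary parts of the three free generators together with the involution, seven entries, and let $F$ be all of them. Use the pair $(x:x)$. If the law of $X$ is close to that of $x$, then the law of $(X,X)$ is close to that of $(x,x)$. So $\Gamma^{(k)}(x:x;O)$ contains all $X$ with law in a suitable neighborhood. For $k=2m$ let $J=\mathrm{diag}(1,-1)$ in $m\times m$ blocks and $V_i=W_i\oplus W_i'$, $i=1,2,3$, with $W_i,W_i'\in U(m)$. For a word $w$ and $e\in\{0,1\}$,
$$\mathrm{tr}(w(V)J^e)=\tfrac12\big(\mathrm{tr}\,w(W)+(-1)^e\,\mathrm{tr}\,w(W')\big).$$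
So for large $m$, at least half of $U(m)^6$ in Haar measure gives points of $\Gamma^{(k)}(x:x;O)$. Suppose that $q$ orbits of $\varepsilon$-balls cover $\Gamma^{(k)}(x:x;O)$. Replacing the conjugating unitary by a point of an $\varepsilon$-net of $U(k)$ changes conjugates of contractions by at most $2\varepsilon$. So $q(C_1/\varepsilon)^{k^2}$ balls of radius $3\varepsilon$ cover the points just built. Two points in one such ball have each $V_i$ within $12\varepsilon$ of each other, hence each $W_i,W_i'$ within $12\sqrt2\,\varepsilon\le17\varepsilon$. So one ball accounts for Haar measure at most $(17C\varepsilon)^{6m^2}=(17C\varepsilon)^{3k^2/2}$. Therefore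
$$q\,(C_1/\varepsilon)^{k^2}(17C\varepsilon)^{3k^2/2}\ge\tfrac12,\qquad\text{so}\qquad \frac1{k^2}\log q\ge\tfrac12\log\tfrac1\varepsilon-C'$$
for all large even $k$, with $C'$ independent of $k$, $O$ and small $\varepsilon$. Letting $\varepsilon\to0$ gives $h=\infty$.

The mean here is an atom. In an icc group an invariant mean $m$ has none: if $m(\{x\})>0$, then all of the infinitely many conjugates of $x$ would have the same mass. The proof must therefore use that means have no atoms, and it will.

## 3. Proofs of the entropy rules

We begin with an auxiliary fact that lets us pass between generating sets.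

**(E0)** *Let $z$ be a tuple in $W^*(y)$ and $O$ a neighborhood of the law of $(y,z)$. There is a neighborhood $O_1$ of the law of $y$ such that every matrix tuple $Y$ with law in $O_1$ extends to $(Y,Z)$ with law in $O$.*

*Proof.* Only finitely many $z_j$ occur in the constraints; put $Z_j=0$ for the others. By Kaplansky's density theorem there are self-adjoint polynomials $p_j$ with $\|p_j(y)\|\le1$ and $\|p_j(y)-z_j\|_2$ as small as we like. Let $f(t)=\max(-1,\min(1,t))$ and $Z_j=f(p_j(Y))$, a self-adjoint contraction. The norms $\|p_j(Y)\|$ are bounded by some $R$ for all contractive $Y$ of any size. Choose a polynomial $q$ uniformly close to $f$ on $[-R,R]$. Then $Z_j$ is close in norm to $q(p_j(Y))$. The law of $(Y,q(p_j(Y)))$ is given by traces of polynomials in $Y$. So, if the law of $Y$ is close to that of $y$, it is close on the required monomials to that of $(y,q(p_j(y)))$, which is close to that of $(y,f(p_j(y)))=(y,p_j(y))$, which is close to that of $(y,z)$. $\square$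

**Proof of (E1).** Let $(x,y)$ and $(\tilde x,\tilde y)$ be two choices. Fix a finite set $\tilde F$ of indices of $\tilde x$ and $\varepsilon>0$. Choose self-adjoint polynomials $p_i$, $i\in\tilde F$, in finitely many variables $x_l$, $l\in F$, with $\|\tilde x_i-p_i(x)\|_2<\varepsilon$. Let $L\ge1$ satisfy $\|p_i(X)-p_i(X')\|_2\le L\max_{l\in F}\|X_l-X'_l\|_2$ for contractions. Let $O$ be a neighborhood of the law of $(x,y)$. By (E0), if the law of $(\tilde X,\tilde Y)$ is close enough to that of $(\tilde x,\tilde y)$, there are $X,Y$ such that the law of $(X,Y)$ lies in $O$ and $\|\tilde X_i-p_i(X)\|_2<2\varepsilon$ for $i\in\tilde F$. If $UX_lU^*$ is within $\varepsilon/L$ of $X_l^j$ for $l\in F$, then $U\tilde X_iU^*$ is within $3\varepsilon$ of $p_i(X^j)$. With (1), $h_{\tilde F,6\varepsilon}(\tilde x:\tilde y)\le h_{F,\varepsilon/L}(x:y)\le\sup_{F,\varepsilon}h_{F,\varepsilon}(x:y)$. Take the supremum on the left and exchange roles. $\square$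

**Proof of (E2).** Choose $x$ generating $N_1$, $(x,x')$ generating $N_2$, $y$ generating $P_2$, and $(y,y')$ generating $P_1$. Use the pairs $(x:(x',y,y'))$ and $((x,x'):y)$. Let $O$ be a neighborhood of the law of $(x,x',y)$, viewed also as a set of constraints on $(x,x',y,y')$. If $X\in\Gamma^{(k)}(x:(x',y,y');O)$, then for some $X'$ we have $(X,X')\in\Gamma^{(k)}((x,x'):y;O)$. So for finite $F$ among the indices of $x$, a cover of the latter set on $F$ covers the former. By (1), $h_{F,2\varepsilon}(x:(x',y,y'))\le h_{F,\varepsilon}((x,x'):y)$. $\square$

**Proof of (E3).** Choose increasing tuples $x^{(n)}$ generating $N_n$; their union $x$ generates $N$. A finite $F$ lies in the indices of some $x^{(n)}$. A neighborhood $O$ of the law of $(x^{(n)},y)$ is also one of the law of $(x,y)$, and restriction maps $\Gamma^{(k)}(x:y;O)$ into $\Gamma^{(k)}(x^{(n)}:y;O)$. So $h_{F,2\varepsilon}(x:y)\le h_{F,\varepsilon}(x^{(n)}:y)\le h(N_n:P)$. This gives "$\le$"; (E2) gives "$\ge$". $\square$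

**Proof of (E4).** After scaling, $a$ is a contraction. Let $x$ be the single element $a$. We claim that for every $\varepsilon>0$ there is $O$ such that for all $k$ any two $A_1,A_2\in\Gamma^{(k)}(a:y;O)$ have increasingly ordered eigenvalues $\lambda_i,\lambda_i'$ with $\frac1k\sum|\lambda_i-\lambda_i'|^2<\varepsilon^2$. Then $A_1$ and $A_2$ are within $\varepsilon$ up to a unitary conjugation, $K^{orb}_\varepsilon\le1$, and $h(A:P)\le0$. If the claim failed, there would be counterexamples $A_1^{(n)},A_2^{(n)}$ of sizes $k_n$ whose moments converge to those of $a$. On $[-1,1]$ this is weak convergence of spectral distributions. So their quantile functions converge to that of $a$ off a countable set, hence in $L^2[0,1]$ by dominated convergence. The quantile function of the spectral distribution of a $k\times k$ matrix is $\lambda_i$ on $(\frac{i-1}k,\frac ik)$. So $\frac1{k_n}\sum_i|\lambda_i-\lambda_i'|^2\to0$, a contradiction. $\square$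

**Proof of (E5).** Recall that $M^\omega$ is the algebra of bounded sequences in $M$ modulo those with $\lim_\omega\|a_n\|_2=0$, with trace $\lim_\omega\tau(a_n)$. It contains $M$ as constant sequences. Let $x,z,y$ generate $N,M,P$. Lift $y_j$ to $(y_j^{(n)})_n$ with self-adjoint contractions $y_j^{(n)}\in M$: take the real part of any lift and apply the function $f$ of (E0) entrywise. Let $O$ be a neighborhood of the law of $(x,y)$. Since $O$ is open, for some $n$ the law of $(x,y^{(n)})$ lies in $O$, and $O$ is a neighborhood of it. Now $y^{(n)}$ is a tuple in $M=W^*(x,z)$. By (E0) there is a neighborhood $O_1$ of the law of $(x,z)$ such that every $(X,Z)$ with law in $O_1$ admits $Y$ with $\text{law}(X,Y)\in O$. Thus $\Gamma^{(k)}(x:z;O_1)\subset\Gamma^{(k)}(x:y;O)$ for all $k$. By (1), $h_{F,2\varepsilon}(x:z)\le h_{F,\varepsilon}(x:y)$. $\square$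

**Proof of (E6).** *What happens.* If a microstate for $N$ is known, a model $Z$ of $u$ must satisfy $ZA\approx BZ$ for known $A,B$. Two such $Z$ differ by a matrix that almost commutes with $A$. Since $A$ has spread-out spectrum, such a matrix lives near a space of dimension $o(k^2)$.

*Setup.* By (D1) pick a self-adjoint contraction $a\in D$ with atomless distribution $\mu$. Let $b=uau^*\in N$, $v=\mathrm{Re}\,u$, $w=\mathrm{Im}\,u$. Let $x$ generate $N$ with $a,b$ among its entries, and let $y$ generate $P$. By (E1) we may use the pair $(x:(v,w,y))$ for $h(N:P)$ and $((x,v,w):y)$ for $h(N\vee\{u\}'':P)$. In both cases the law involved is that of $(x,v,w,y)$, and the set of $X$ occurring in points $(X,V,W)$ of $\Gamma^{(k)}((x,v,w):y;O)$ is exactly $\Gamma^{(k)}(x:(v,w,y);O)$. If $h(N:P)=-\infty$, then for some $O$ these sets are empty for all large $k$, and both sides are $-\infty$. If $h(N:P)=\infty$ there is nothing to prove. So let $0\le h(N:P)<\infty$.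

Put $\kappa(\eta)=(\mu\otimes\mu)(|s-t|\le2\eta)+\eta$. As $\eta\to0$, $\kappa(\eta)\to(\mu\otimes\mu)(s=t)=0$, since $\mu$ has no atoms. Fix $\varepsilon\in(0,1)$, $\theta>0$, $\eta>0$, a finite $F$ containing the indices of $a,b$, and then $\delta\in(0,\varepsilon)$ with
$$2\delta+\frac{40\delta}{\eta}\le\frac\varepsilon4. \tag{2}$$

*Constraints.* For small $O$, every $(X,V,W)\in\Gamma^{(k)}((x,v,w):y;O)$, with $A,B$ the entries of $X$ for $a,b$ and $Z=V+iW$ (so $\|Z\|\le2$), satisfies
$$\|Z^*Z-1\|_2<\delta,\qquad\|ZA-BZ\|_2<\delta, \tag{3}$$
because $u^*u=1$ and $ua=bu$. Moreover, the eigenvalues $\lambda_1,\dots,\lambda_k$ of $A$ satisfy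
$$\#\{(i,l):|\lambda_i-\lambda_l|\le\eta\}\le\kappa(\eta)k^2. \tag{4}$$
For (4), choose a continuous $g$ with $1_{|s-t|\le\eta}\le g\le1_{|s-t|\le2\eta}$ and a polynomial $p$ with $|p-g|\le\eta/4$ on $[-1,1]^2$. Then $\frac1{k^2}\sum_{i,l}p(\lambda_i,\lambda_l)$ is a combination of products $\mathrm{tr}(A^r)\mathrm{tr}(A^s)$, so for small $O$ it is within $\eta/4$ of $\int p\,d\mu\otimes\mu$. The number of pairs, divided by $k^2$, is then at most $\int g\,d\mu\otimes\mu+\frac{3\eta}4\le\kappa(\eta)$.

*Covering the $X$'s.* Choose $O_0$ with $\limsup_k\frac1{k^2}\log K^{orb}_{F,\delta/2}(\Gamma^{(k)}(x:(v,w,y);O_0))\le h(N:P)+\theta/2$, and take $O\subset O_0$ as above. By (1), for large $k$ the set $\Gamma^{(k)}(x:(v,w,y);O)$ is covered by $q\le\exp(k^2(h(N:P)+\theta))$ orbits of $\delta$-balls on $F$, with centers $X^1,\dots,X^q$ *in that set*. In particular (4) holds for each $A^j$.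

*Covering the $Z$'s.* Given $(X,V,W)$, choose $j,U$ with $\|UX_iU^*-X_i^j\|_2<\delta$ for $i\in F$, and put $Z'=UZU^*$. Then
$$\|Z'A^j-B^jZ'\|_2\le\|Z'(A^j-UAU^*)\|_2+\|ZA-BZ\|_2+\|(UBU^*-B^j)Z'\|_2<5\delta,$$
so $Z'$ lies in
$$E_j=\{Z':\|Z'\|\le2,\ \|Z'^*Z'-1\|_2<\delta,\ \|Z'A^j-B^jZ'\|_2<5\delta\}.$$
Fix one $Z_0\in E_j$ for each $j$ with $E_j\ne\emptyset$. For $Z'\in E_j$ let $T=Z_0^*Z'$, so $\|T\|_2\le4$. First,
$$[T,A^j]=Z_0^*(Z'A^j-B^jZ')+(B^jZ_0-Z_0A^j)^*Z',\qquad\text{so}\quad\|[T,A^j]\|_2\le20\delta.$$
Second, $Z_0Z_0^*$ and $Z_0^*Z_0$ are unitarily equivalent matrices. So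
$$\|Z_0T-Z'\|_2=\|(Z_0Z_0^*-1)Z'\|_2\le2\|Z_0^*Z_0-1\|_2<2\delta.$$
Third, in an eigenbasis of $A^j$ with eigenvalues $\lambda_i$, $\|[T,A^j]\|_2^2=\frac1k\sum_{i,l}|\lambda_i-\lambda_l|^2|T_{il}|^2$. So $T$ is within $20\delta/\eta$ of the part $T'$ of $T$ supported on $\{(i,l):|\lambda_i-\lambda_l|\le\eta\}$. By (4), $T'$ lies in the ball of radius $4$ of a Hilbert space of real dimension at most $2\kappa(\eta)k^2$, depending only on $j$. A ball of radius $R$ in real dimension $d$ is covered by $(1+2R/r)^d$ balls of radius $r$. With $R=4$ and $r=\varepsilon/8$ this gives at most $(1+64/\varepsilon)^{2\kappa(\eta)k^2}$ centers $T_r$. By (2), for some $T_r$,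
$$\|Z'-Z_0T_r\|_2\le2\delta+2\Big(\frac{20\delta}\eta+\frac\varepsilon8\Big)\le\frac\varepsilon2,$$
and the same bound holds for real and imaginary parts; those of $Z'$ are $UVU^*$ and $UWU^*$.

*Conclusion.* With $F'=F\cup\{v,w\}$ we have covered $\Gamma^{(k)}((x,v,w):y;O)$ by at most $q(1+64/\varepsilon)^{2\kappa(\eta)k^2}$ orbits of $\varepsilon$-balls on $F'$ with arbitrary centers. By (1),
$$h_{F',2\varepsilon}((x,v,w):y)\le h(N:P)+\theta+2\kappa(\eta)\log(1+64/\varepsilon).$$
The left side does not involve $\theta,\eta$; let both tend to $0$. Then take suprema over $F$ and $\varepsilon$. $\square$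

**The value of $h$ once $h\le 0$.** The second sentence of Theorem A follows from the first, as follows. $M$ is *Connes embeddable* if it embeds trace-preservingly in $R^\omega$, where $R$ is the hyperfinite II$_1$ factor. If it is, lift generators to self-adjoint contractions in $R$ and approximate these in $\|\cdot\|_2$ by self-adjoint contractions in $M_{2^m}(\mathbb C)\subset R$. So for each $O$ the microstate spaces of $M$ are nonempty for infinitely many $k$, and $h(M)\ge0$. If it is not, then for some $O$ they are empty for all $k$. Otherwise microstates $X^{(n)}\in M_{k_n}(\mathbb C)^I$ for neighborhoods $O_n$ shrinking to the law would embed $M$ in the ultraproduct of the $M_{k_n}(\mathbb C)$, hence in $R^\omega$. So $h(M)=-\infty$.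

## 4. Group elements of an ultrapower that commute with $G$

Let $\omega$ be a free ultrafilter on $\mathbb N$.

**Definition 4.1.** The *ultrapower group* $\mathbf G=\prod_\omega G$ consists of sequences $(g_n)$ in $G$ modulo equality for $\omega$-almost every $n$. We regard $G\le\mathbf G$ via constant sequences. For nonempty subsets $T_n\subset G$, $\prod_\omega T_n$ is the set of classes of sequences with $g_n\in T_n$ for $\omega$-almost every $n$.

For example, in $G=\bigoplus_{i\ge1}\mathbb F_2$ the sequence $x_n\ne1$ in the $n$-th summand defines a nontrivial element of $\mathbf G$ that commutes with all of $G$.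

With $M=L(G)$, the map $(g_n)\mapsto(u_{g_n})_n\in\mathcal U(M^\omega)$ is a well-defined homomorphism on $\mathbf G$. The trace of the image is $1$ if $(g_n)=1$ in $\mathbf G$ and $0$ otherwise. So **every countable subgroup $\Gamma\le\mathbf G$ generates a trace-preserving copy of $L(\Gamma)$ in $M^\omega$**, and for $\Gamma=G$ this is the usual $M\subset M^\omega$. Also, **if $\lim_\omega|T_n|=\infty$, then $\prod_\omega T_n$ is infinite**: for each $r$, choose $r$ distinct points of $T_n$ for $\omega$-almost every $n$, and obtain $r$ distinct classes.

The sensible first attempt is to find a countably infinite group $K\le\mathbf G$ that commutes with $G$. That would finish at once. Let $P=L(\langle K,G\rangle)\subset M^\omega$ and let $A=W^*(a)\subset L(K)$ be diffuse. Add each $u_g$, $g\in G$, by (E6) with $D=A$. By (E4), (E3) and (E2), $h(L(G):P)\le0$, and (E5) gives $h(L(G))\le0$.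

This stops exactly here: *if $G$ is a finitely generated icc group, no nontrivial element of $\mathbf G$ commutes with $G$.* Indeed, if $(x_n)$ commutes with each of the finitely many generators, then for $\omega$-almost every $n$ the element $x_n$ commutes with all of them. So $x_n$ is central, and $x_n=1$. Inner amenability provides probability measures that are almost invariant as a whole. A typical point $x$ is moved by $g$ to another typical point $gxg^{-1}$, and is not fixed.

So we read (E6) again. It does not require $u$ to commute with $D$, only that $uDu^*$ lies in what has already been built. To add $g\in G$ it is enough to have *an infinite set $R$ such that both $R$ and $gRg^{-1}$ are already present*. Almost invariance provides this, if "almost all" sampled points are present. To add a sampled point $s$ we want an infinite group $\Lambda_s$, already present, that commutes with $s$. To add all of these groups we want one infinite group $K$ commuting with them all. In the order in which they are added: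
$$K\ \longrightarrow\ \Lambda\supset\Lambda_s\ \longrightarrow\ s\in S'\ \longrightarrow\ g\in G. \tag{5}$$
The requirement on groups is that *for some infinite $K$, almost every sampled $s$ has an infinite common centralizer with $K$*. Inside $G$ itself only finite tuples can be controlled, and their lengths will tend to infinity. The ultrapower turns the longer and longer tuples into an infinite set.

## 5. Centralizers of tuples sampled from almost invariant measures

The amenable case was settled in Section 2. **From now on $G$ is a countable icc inner amenable group that is not amenable.** Put $X=G\setminus\{1\}$ and $M=L(G)$. For a probability measure $p$ on $X$ let $(g\cdot p)(T)=p(g^{-1}Tg)$, the image of $p$ under $x\mapsto gxg^{-1}$. For $t\in X^k$ let $C_G(t)$ be the centralizer in $G$ of all entries of $t$.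

**Step 1. Almost invariant measures with small atoms.** *The aim is to replace the mean by measures from which one can sample: there are finitely supported probability measures $p_n$ on $X$ with $\|g\cdot p_n-p_n\|_1\to0$ for all $g\in G$ and $\max_xp_n(x)\to0$.*

Let $m$ be an invariant mean on $X$. As noted at the end of Section 2, icc gives $m(\{x\})=0$ for all $x$. Let $T\subset X$ and $E\subset G$ be finite and $\delta>0$. Since $m(X\setminus T)=1$, $m$ is a weak$^*$ limit of a net of finitely supported probability measures $p$ on $X\setminus T$. By invariance of $m$, along this net $g\cdot p-p\to0$ in the weak topology $\sigma(\ell^1,\ell^\infty)$ for each $g\in E$. So $0$ is in the weak closure of the convex set $\{(g\cdot p-p)_{g\in E}\}\subset\ell^1(X)^E$, where $p$ ranges over all finitely supported probability measures on $X\setminus T$. By Mazur's theorem it is in the norm closure. Hence some such $p$ has $\|g\cdot p-p\|_1<\delta$ for all $g\in E$.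

Let $E_1\subset E_2\subset\cdots$ be finite with union $G$. For given $n$, apply this repeatedly with $E=E_n$ and $\delta=1/n$, each time with $T$ the union of the earlier supports. We obtain $q_1,\dots,q_n$ with pairwise disjoint supports and $\|g\cdot q_i-q_i\|_1<1/n$ for $g\in E_n$. Put $p_n=\frac1n\sum_{i=1}^nq_i$. Then $\|g\cdot p_n-p_n\|_1<1/n$ for $g\in E_n$, and $\max_xp_n(x)\le1/n$.

**Step 2. Random tuples have nonamenable centralizers.** *The aim is to show that finite samples have large common centralizers. For $k\ge1$ let $A_k=\{t\in X^k:C_G(t)\text{ is amenable}\}$. Then $p_n^{\otimes k}(A_k)\to0$ as $n\to\infty$.*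

Let $G$ act on $X^k$ by diagonal conjugation. Since $C_G(g\cdot t)=gC_G(t)g^{-1}$, the set $A_k$ is invariant. Suppose that $p_n^{\otimes k}(A_k)\ge c>0$ for infinitely many $n$. For these $n$ let $r_n$ be the normalized restriction of $p_n^{\otimes k}$ to $A_k$. By invariance of $A_k$, and changing one factor at a time,
$$\|g\cdot r_n-r_n\|_1\le\frac{\|g\cdot p_n^{\otimes k}-p_n^{\otimes k}\|_1}{c}\le\frac{k\|g\cdot p_n-p_n\|_1}{c}\longrightarrow0 .$$
A weak$^*$ limit point of the $r_n$ is a $G$-invariant mean $\nu$ on $A_k$. The stabilizer of $t\in A_k$ is $C_G(t)$, which is amenable. We now lift $\nu$ to $G$. For each orbit fix a representative $t_i$ and a left-invariant mean $\mu_i$ on its stabilizer $C_G(t_i)$. For $t=g\cdot t_i$ and $f\in\ell^\infty(G)$ put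
$$\mu_t(f)=\mu_i\big(h\mapsto f(gh)\big).$$
Another choice of $g$ is $gh_0$ with $h_0\in C_G(t_i)$, and $\mu_i(h\mapsto f(gh_0h))=\mu_i(h\mapsto f(gh))$ by left invariance. So $\mu_t$ is well defined. Moreover $\mu_{g'\cdot t}(f)=\mu_i(h\mapsto f(g'gh))=\mu_t(f(g'\,\cdot\,))$. Hence $\Phi(f)=\int\mu_t(f)\,d\nu(t)$ satisfies
$$\Phi(f(g'\,\cdot\,))=\int\mu_{g'\cdot t}(f)\,d\nu(t)=\int\mu_t(f)\,d\nu(t)=\Phi(f),$$
so $\Phi$ is a left-invariant mean on $G$. This contradicts the nonamenability of $G$.

**Step 3. One good long tuple for each $n$.** *The aim is to fix a tuple $t_n$ of length $k_n\to\infty$ such that almost every further sample $x$ still shares with $t_n$ a nonamenable, hence infinite, centralizer.*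

For each fixed $k$, Steps 1 and 2 give $k^2\max_xp_n(x)+p_n^{\otimes(k+1)}(A_{k+1})\to0$. So we may choose $k_n\to\infty$ slowly enough that
$$\varepsilon_n:=k_n^2\max_xp_n(x)+p_n^{\otimes(k_n+1)}(A_{k_n+1})\longrightarrow0.$$
Note that $\varepsilon_n>0$. For $t\in X^{k_n}$ put $\varphi_n(t)=p_n(\{x:(t,x)\in A_{k_n+1}\})$. Then $\int\varphi_n\,dp_n^{\otimes k_n}=p_n^{\otimes(k_n+1)}(A_{k_n+1})\le\varepsilon_n$. By Markov's inequality, $\varphi_n>\sqrt{\varepsilon_n}$ has $p_n^{\otimes k_n}$-probability at most $\sqrt{\varepsilon_n}$. A tuple with a repeated coordinate has probability at most $\binom{k_n}2\max_xp_n(x)\le\varepsilon_n/2$. For large $n$ the two probabilities add up to less than $1$. So there is $t_n=(y_{n,1},\dots,y_{n,k_n})$ with distinct coordinates and $\varphi_n(t_n)\le\sqrt{\varepsilon_n}$. Put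
$$S_n=\{x\in X:\ C_G(t_n,x)\text{ is nonamenable}\},\qquad p_n(S_n)=1-\varphi_n(t_n)\ge1-\sqrt{\varepsilon_n}\longrightarrow1. \tag{6}$$
(For the finitely many remaining $n$, choose any $t_n$; they play no role below.)

## 6. An infinite subset of $\prod_\omega G$ with infinite centralizer

**Step 4. Building $K$, $\Lambda$, $S'$, $\Gamma$.** *The aim is to pass to $\mathbf G=\prod_\omega G$, where the tuples $t_n$ become an infinite set, and to extract countable groups that realize (5).*

For $i\ge1$ let $y^{(i)}=(y_{n,i})_n\in\mathbf G$, with arbitrary entries where $k_n<i$; for fixed $i$ these are finitely many $n$. For $i\ne j$, $y_{n,i}\ne y_{n,j}$ for all large $n$, so the $y^{(i)}$ are pairwise distinct and $K=\langle y^{(i)}:i\ge1\rangle$ is countably infinite. Let $\mathbf L=\prod_\omega C_G(t_n)$. For fixed $i$, every element of $C_G(t_n)$ commutes with $y_{n,i}$ as soon as $k_n\ge i$. So $\mathbf L$ commutes with $K$. Let $S=\prod_\omega S_n$.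

**(a)** *For $s=(s_n)\in S$, the group $\prod_\omega C_G(t_n,s_n)\le\mathbf L$ is infinite and commutes with $s$.* For $\omega$-almost every $n$ we have $s_n\in S_n$, so $C_G(t_n,s_n)$ is nonamenable, hence infinite. Its elements commute with $s_n$.

**(b)** *For $g\in G$ the set $S\cap g^{-1}Sg=\prod_\omega(S_n\cap g^{-1}S_ng)$ is infinite.* We have
$$p_n(g^{-1}S_ng)=(g\cdot p_n)(S_n)\ge p_n(S_n)-\|g\cdot p_n-p_n\|_1\longrightarrow1.$$
With (6), $p_n(S_n\cap g^{-1}S_ng)\to1$. Therefore
$$|S_n\cap g^{-1}S_ng|\ge\frac{p_n(S_n\cap g^{-1}S_ng)}{\max_xp_n(x)}\longrightarrow\infty .$$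
This is where the small atoms are used. Section 4 then gives an infinite ultraproduct.

Now make countable choices. For each $g\in G$ choose by (b) a countably infinite $R_g\subset S\cap g^{-1}Sg$, so that $gR_gg^{-1}\subset S$ as well. Put
$$S'=\bigcup_{g\in G}\big(R_g\cup gR_gg^{-1}\big)\subset S,$$
a countable set. For each $s\in S'$ choose by (a) a countably infinite subgroup $\Lambda_s\le\mathbf L$ commuting with $s$; for instance, the subgroup generated by a countably infinite subset of the group in (a). Put $\Lambda=\langle\Lambda_s:s\in S'\rangle\le\mathbf L$, which is countable and commutes with $K$. Finally let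
$$\Gamma=\langle K,\Lambda,S',G\rangle\le\mathbf G,\qquad P=L(\Gamma),\qquad L(G)\subset P\subset M^\omega .$$
The group $\Gamma$ is countable, so $P$ has separable predual.

## 7. From $L(K)$ to $L(G)$, one unitary at a time

**Step 5. Entropy.** *The aim is to climb (5) inside $P$ without increasing entropy, and then to come back from $P$ to $L(G)$.* At each stage we list the countably many unitaries to be added, adjoin them in turn by (E6), and use (E3) for the union. The algebra $D$ named lies in the algebra already built.

*Stage $K$.* By (D2), $L(K)$ is diffuse. By (D1) choose a diffuse $A=W^*(a)\subset L(K)$ with $a=a^*$. By (E4), $h(A:P)\le0$.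

*Stage $\Lambda$.* Let $N_0=A\vee L(\Lambda)$. Each $\lambda\in\Lambda$ commutes with $K$, so $u_\lambda Au_\lambda^*=A$. Adding the $u_\lambda$ with $D=A$ gives $h(N_0:P)\le0$.

*Stage $S'$.* Let $N_1=N_0\vee\{u_s:s\in S'\}''$. For $s\in S'$ the algebra $D=L(\Lambda_s)\subset L(\Lambda)\subset N_0$ is diffuse by (D2), and $u_sDu_s^*=D$ because $\Lambda_s$ commutes with $s$. Hence $h(N_1:P)\le0$.

*Stage $G$.* Let $N_2=N_1\vee L(G)$. For $g\in G$ let $D=L(\langle R_g\rangle)$. The group $\langle R_g\rangle$ is infinite, so $D$ is diffuse. Since $R_g\subset S'$, $D\subset N_1$. Since $gR_gg^{-1}\subset S'$,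
$$u_gDu_g^*=L(\langle gR_gg^{-1}\rangle)\subset N_1 .$$
Hence $h(N_2:P)\le0$.

*Return to $L(G)$.* By (E2), $h(L(G):P)\le h(N_2:P)\le0$. By (E5) with $N=M=L(G)$,
$$h(L(G))\le h(L(G):P)\le0 .$$
Together with the amenable case in Section 2 and the remark on values at the end of Section 3, this proves Theorem A. $\blacksquare$

## 8. Subgroups, and groups with finite conjugacy classes

In the argument, icc served only to exclude atoms of the mean, and the group that conjugates need not be the whole of $G$. Call a mean $m$ on $G$ *atomless* if $m(\{x\})=0$ for all $x\in G$.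

**Theorem B.** *Let $H\le G$ be countable groups with $H$ infinite. Suppose there is a mean $m$ on $G$ that is invariant under conjugation by $H$ and satisfies $m(\{x\})=0$ for all $x\in G$. Then $h(L(H):L(G))\le0$.*

If $H$ is amenable, $L(H)$ is hyperfinite (Connes) and diffuse by (D2), but it need not be a factor, so the rotation algebra of Section 2 does not apply. The entropy bound needed is in Hayes, loc. cit., and Jung, *Strongly 1-bounded von Neumann algebras*, GAFA 2007. Here is a proof from our rules.

**Lemma 8.1.** *Let $B\subset P$ be diffuse and generated by an increasing sequence of finite-dimensional unital subalgebras $B_1\subset B_2\subset\cdots$. Then $h(B:P)\le0$.*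

*Proof.* *Choice of diagonals.* We build maximal abelian subalgebras $A_n\subset B_n$ compatibly. Let $A_1\subset B_1$ be any one. Given $A_n$, let $C_n$ be maximal abelian in $B_n'\cap B_{n+1}$ and put $A_{n+1}=A_n\vee C_n$, which is abelian. To see that it is maximal abelian in $B_{n+1}$, let $x\in B_{n+1}$ commute with $A_{n+1}$, and let $e_1,\dots,e_d$ be the minimal projections of $A_n$. These are minimal in $B_n$, and $x=\sum_ie_ixe_i$. Fix $i$, let $(f_{rs})$ be matrix units of the simple summand of $B_n$ containing $e_i$, with $f_{11}=e_i$, and put $\tilde y=\sum_rf_{r1}(e_ixe_i)f_{1r}$. Then $\tilde y\in B_n'\cap B_{n+1}$ and $\tilde ye_i=e_ixe_i$. An element $c\in C_n$ commutes with $B_n$ and with $x$, hence with $\tilde y$. By maximality $\tilde y\in C_n$. So $e_ixe_i=\tilde ye_i\in A_{n+1}$ for each $i$, and $x\in A_{n+1}$. Let $A=W^*(\bigcup_nA_n)$.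

*Normalizers.* If $u\in B_n$ is unitary with $uA_nu^*=A_n$, then $u$ commutes with $C_m\subset B_m'$ for all $m\ge n$. So $uA_mu^*=A_m$ for $m\ge n$, and $uAu^*=A$. In each simple summand of $B_n$, where $A_n$ is the diagonal in suitable matrix units, permutation matrices (extended by the identity on the other summands) are such unitaries. Together with $A_n$ they generate $B_n$. So $B$ is generated by $A$ and countably many unitaries $u$ with $uAu^*=A$.

*$A$ is diffuse.* Let $p$ be a minimal projection of $A$. For each $n$ there is a minimal projection $e$ of $A_n$ with $p\le e$, and $eB_ne=\mathbb Ce$. So $pB_np=p(eB_ne)p=\mathbb Cp$. By density $pBp=\mathbb Cp$, so $p$ is minimal in $B$, which is impossible.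

*Entropy.* $A$ is abelian with separable predual, so $A=W^*(a)$ with $a=a^*$, and $h(A:P)\le0$ by (E4). Add the unitaries above by (E6) with $D=A$, and use (E3). $\square$

*Proof of Theorem B.* If $H$ is amenable, apply Lemma 8.1 to $B=L(H)\subset P=L(G)$. Let $H$ be nonamenable, and let $X=G\setminus\{1\}$, so that $m(X)=1$. We go through the steps again, with $H$ acting on $X$ by conjugation.

**Step 1 for $H$** (sampling measures). For finite $T\subset X$ we have $m(X\setminus T)=1$ by hypothesis. The argument with Mazur's theorem, now for finite $E\subset H$, gives finitely supported $p$ on $X\setminus T$ with $\|g\cdot p-p\|_1<\delta$ for $g\in E$. Taking finite $E_n\uparrow H$ and averaging $n$ such measures with disjoint supports, we get $p_n$ on $X$ with $\|g\cdot p_n-p_n\|_1\to0$ for all $g\in H$ and $\max_xp_n(x)\le1/n$.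

**Step 2 for $H$** (nonamenable centralizers). Let $C_H(t)$ be the centralizer of $t$ in $H$, and $A_k=\{t\in X^k:C_H(t)\text{ is amenable}\}$. This set is invariant under conjugation by $H$, and the $H$-stabilizer of $t\in A_k$ is the amenable group $C_H(t)$. If $p_n^{\otimes k}(A_k)\ge c>0$ for infinitely many $n$, the normalized restrictions to $A_k$ satisfy $\|g\cdot r_n-r_n\|_1\le k\|g\cdot p_n-p_n\|_1/c\to0$ for $g\in H$, and so have an $H$-invariant weak$^*$ limit point $\nu$. With left-invariant means $\mu_i$ on the stabilizers $C_H(t_i)$ of representatives of the $H$-orbits, and $\mu_t(f)=\mu_i(h\mapsto f(gh))$ for $t=g\cdot t_i$, $g\in H$, $f\in\ell^\infty(H)$, the functional $f\mapsto\int\mu_t(f)\,d\nu(t)$ is a left-invariant mean on $H$ by the computation in Step 2. This is a contradiction. So $p_n^{\otimes k}(A_k)\to0$.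

**Step 3 for $H$** (long tuples). The choice of $k_n$, Markov's inequality and the bound for repeated coordinates use only these two facts. They give $t_n\in X^{k_n}$ with $k_n\to\infty$, with distinct coordinates, such that $S_n=\{x\in X:C_H(t_n,x)\text{ is nonamenable}\}$ has $p_n(S_n)\to1$.

**Step 4 for $H$** (groups in the ultrapower). In $\prod_\omega G$ let $K$ be generated by the coordinate sequences $y^{(i)}$ of the $t_n$; it is infinite. Let $\mathbf L=\prod_\omega C_H(t_n)$, which commutes with $K$, and $S=\prod_\omega S_n$. For $s=(s_n)\in S$ the group $\prod_\omega C_H(t_n,s_n)\le\mathbf L$ is infinite and commutes with $s$. For $g\in H$, $p_n(g^{-1}S_ng)\ge p_n(S_n)-\|g\cdot p_n-p_n\|_1\to1$, so $|S_n\cap g^{-1}S_ng|\to\infty$ since atoms are small, and $S\cap g^{-1}Sg$ is infinite. Choose countably infinite $R_g\subset S\cap g^{-1}Sg$ for $g\in H$, put $S'=\bigcup_{g\in H}(R_g\cup gR_gg^{-1})\subset S$, choose countably infinite $\Lambda_s\le\mathbf L$ commuting with $s$ for $s\in S'$, and put $\Lambda=\langle\Lambda_s:s\in S'\rangle$ and $\Gamma=\langle K,\Lambda,S',H\rangle\le\prod_\omega G$. Then $L(H)\subset L(\Gamma)\subset L(G)^\omega$.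

**Step 5 for $H$** (entropy). In $P=L(\Gamma)$, start from a diffuse $A=W^*(a)\subset L(K)$. Add $u_\lambda$, $\lambda\in\Lambda$, with $D=A$; then $u_s$, $s\in S'$, with $D=L(\Lambda_s)$; then $u_g$, $g\in H$, with $D=L(\langle R_g\rangle)$, for which $u_gDu_g^*=L(\langle gR_gg^{-1}\rangle)$ is already present. By (E4), (E6), (E3) and (E2), $h(L(H):P)\le0$. Now (E5) with $N=L(H)$, $M=L(G)$ gives $h(L(H):L(G))\le h(L(H):P)\le0$. $\square$

Recall that the *FC-center* $FC(G)$ is the subgroup of elements with finite conjugacy class; it is normal. For example, $FC(\mathbb F_3\times\mathbb Z/2)=\mathbb Z/2$, and $FC(G)=\{1\}$ exactly when $G$ is icc.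

**Corollary C.** *Let $G$ be a countably infinite group, not assumed icc, with FC-center $FC(G)$. Then $G$ carries an atomless conjugation-invariant mean if and only if either $FC(G)$ is infinite, or $FC(G)$ is finite and $G/FC(G)$ is inner amenable. In these cases $h(L(G))\le0$.*

*Proof.* *If $FC(G)$ is infinite*, it is a union of infinitely many distinct finite conjugacy classes $c_1,c_2,\dots$. Let $m$ be a weak$^*$ limit point of the uniform measures on the $c_n$. These measures are invariant, so $m$ is. A point $x$ lies in at most one $c_n$, so $m(\{x\})=0$.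

*Now let $F=FC(G)$ be finite.* Suppose that $\bar m$ is an invariant mean on $(G/F)\setminus\{1\}$. It has no atoms: an atom $c$ would have only finitely many conjugates in $G/F$, because they all have the same mass. The union of these cosets would be a finite conjugation-invariant subset of $G$ not contained in $F$, contrary to the definition of $FC(G)$. Put
$$m(f)=\int\frac1{|F|}\sum_{x\in c}f(x)\,d\bar m(c),\qquad f\in\ell^\infty(G).$$
This is a mean on $G$. It is conjugation invariant because $\sum_{x\in c}f(gxg^{-1})=\sum_{x\in gcg^{-1}}f(x)$. For $x\in F$ we have $m(\{x\})=0$, and for $x\notin F$, $m(\{x\})=\frac1{|F|}\bar m(\{xF\})=0$.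

*Conversely*, let $m$ be an atomless conjugation-invariant mean on $G$, still with $F$ finite. Its image on $G/F$ is an invariant mean. It vanishes on points because cosets of $F$ are finite. In particular it gives mass $0$ to the identity, so it restricts to an invariant mean on $(G/F)\setminus\{1\}$, and $G/F$ is inner amenable.

The last statement is Theorem B with $H=G$. $\square$

The example $\mathbb F_3\times\mathbb Z/2$ of Section 2 shows that atomlessness cannot be dropped here, and $SL_3(\mathbb Z)$ shows that $h(L(G))\le0$ does not force an icc group to be inner amenable.
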